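# A typical contraction has no roots

## 1. Roots and semigroup embeddings of contractions

Let $H$ be an infinite dimensional complex separable Hilbert space, $B(H)$ the bounded linear operators on $H$, and $C(H)=\{A\in B(H):\|A\|\le 1\}$ the set of contractions. Equip $C(H)$ with the strong-star topology $s^\star$, generated by the seminorms $A\mapsto\|Ax\|$ and $A\mapsto\|A^*x\|$ for $x\in H$.

**Theorem 1.** The set of $A\in C(H)$ for which there are $n\ge 2$ and $B\in B(H)$ with $B^n=A$ is meager in $(C(H),s^\star)$. Consequently the set of contractions embeddable into a strongly continuous semigroup is meager in $(C(H),s^\star)$, and it is not co-meager.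

The second sentence answers a question from Tanja Eisner, Tamas Matrai, "On typical properties of Hilbert space operators", arXiv:1008.3326 (2010): is an $s^\star$-typical contraction embeddable into a strongly continuous semigroup? The answer is no. Let us unpack the terms.

**The topology.** A sequence $A_n$ converges to $A$ in $s^\star$ when $A_nx\to Ax$ and $A_n^*x\to A^*x$ in norm for every $x$. If $P_n$ is the projection onto the span of the first $n$ vectors of an orthonormal basis, then $P_n\to I$ in $s^\star$, although $\|P_n-I\|=1$ for all $n$; so $s^\star$ is weaker than the norm topology. If $S$ is the unilateral shift, then $S^{*n}x\to0$ for all $x$, but $\|(S^{*n})^*x\|=\|S^nx\|=\|x\|$; so $S^{*n}$ does not tend to $0$ in $s^\star$, and the condition on adjoints matters. With $s^\star$ the set $C(H)$ is a Polish space. In particular it is metrizable, so sequences suffice to test openness, and the Baire category theorem applies.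

**Typical.** A set is *meager* (of first category) if it is contained in a countable union of nowhere dense sets, and *co-meager* if its complement is meager. A countable intersection of dense open sets is co-meager, and a countable intersection of co-meager sets is co-meager. A property is *$s^\star$-typical* if the contractions that have it form a co-meager set. Since $C(H)$ is a nonempty Baire space, no subset of it is both meager and co-meager.

**Embeddable.** A strongly continuous ($C_0$-) semigroup is a family $(T(t))_{t\ge0}$ in $B(H)$ with $T(0)=I$, $T(t+r)=T(t)T(r)$, and $T(t)x\to x$ as $t\downarrow0$ for each $x$. A contraction $A$ is embeddable if $T(1)=A$ for some such semigroup. Then $T(1/2)^2=T(1)=A$, so $A$ has a square root. This is how the consequence in Theorem 1 follows from its first sentence: the embeddable contractions lie in a meager set, so they form a meager set, and by Baire that set is not co-meager. From now on we only discuss roots.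

Infinite dimension is essential. On $\mathbb C^d$, the matrices with $d$ distinct nonzero eigenvalues form a dense open subset of the contractions. Such a matrix is diagonalizable with nonzero eigenvalues, so it equals $e^X$ for some matrix $X$, and $T(t)=e^{tX}$ embeds it. On $\mathbb C^d$ a typical contraction *is* embeddable.

Theorem 1 will come out of a description of everything that commutes with a typical $A$. At the end we sharpen that description to Theorem 8: the commutant of a typical contraction $A$ is exactly $\{\varphi(A):\varphi\in H^\infty\}$, isometrically isomorphic to $H^\infty$.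

## 2. Weak limits, polynomials of contractions, and the Hardy space

Write $\{A\}'=\{B\in B(H):AB=BA\}$ for the commutant of $A$. Let $\mathbb D$ be the open unit disc, and put $\|p\|_\infty=\sup_{\mathbb D}|p|$.

**Weak operator topology.** $B_n\to B$ in WOT means $\langle B_nx,y\rangle\to\langle Bx,y\rangle$ for all $x,y$. The closed unit ball of $B(H)$ is WOT-compact and metrizable, so every bounded sequence has a WOT-convergent subsequence. For a bounded sequence it is enough to test $x,y$ in a dense subset of $H$. For fixed $A$ the maps $B\mapsto AB$ and $B\mapsto BA$ are WOT-continuous, so $\{A\}'$ is WOT-closed. But multiplication is *not* jointly continuous. On $L^2[0,1]$ let $B_n$ be multiplication by the Rademacher function $r_n$, with values $\pm1$. The $r_n$ are orthonormal in $L^2$ and uniformly bounded, so $\int r_nf\bar g\to0$ whenever $f\bar g\in L^1$ (approximate $f\bar g$ in $L^1$ by an $L^2$ function). Hence $B_n\to0$ in WOT, while $B_n^2=I$ for all $n$.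

**Polynomials.** Von Neumann's inequality says $\|p(A)\|\le\|p\|_\infty$ for $A\in C(H)$ and $p$ a polynomial. If $A_n\to A$ strongly in $C(H)$, then $p(A_n)\to p(A)$ strongly. This follows by induction on the power from
$$A_n^{m}x-A^{m}x=A_n^{m-1}(A_nx-Ax)+(A_n^{m-1}-A^{m-1})Ax .$$

**Hardy spaces.** $H^2$ is the Hilbert space of functions $h=\sum_{n\ge0}a_nz^n$ on $\mathbb D$ with $\|h\|^2=\sum|a_n|^2<\infty$, and $H^\infty$ is the algebra of bounded holomorphic functions on $\mathbb D$. For $\lambda\in\mathbb D$ let $k_\lambda=\sum\bar\lambda^nz^n$, so that $\langle h,k_\lambda\rangle=h(\lambda)$. The $k_\lambda$ span a dense subspace, since a function orthogonal to all of them vanishes on $\mathbb D$. Therefore a bounded sequence in $H^2$ that converges pointwise on $\mathbb D$ to some $h\in H^2$ converges weakly to $h$. The shift $S$ is multiplication by $z$ on $H^2$.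

**Fejér means.** For $\varphi=\sum a_nz^n\in H^\infty$ put $p_k=\sum_{n<k}(1-\frac nk)a_nz^n$. Let $m$ be normalized arc length on the unit circle $\mathbb T$ and $K_k(w)=\sum_{|n|<k}(1-\frac{|n|}k)w^n$ the Fejér kernel, which is nonnegative with integral $1$. Then $p_k(z)=\int_{\mathbb T}K_k(w)\varphi(z\bar w)\,dm(w)$ for $z\in\mathbb D$. So $\|p_k\|_\infty\le\|\varphi\|_\infty$, and $p_k(z)\to\varphi(z)$ for each $z\in\mathbb D$ by dominated convergence in the sum.

## 3. The unilateral shift has no roots

We try the question on one operator, with the following textbook fact.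

**Lemma 2.** If $T\in B(H^2)$ commutes with $S$, then $T$ is multiplication by $\varphi=T1$; moreover $\varphi\in H^\infty$ and $\|\varphi\|_\infty=\|T\|$.

*Proof.* We have $Tz^i=TS^i1=S^iT1=z^i\varphi$, so $Tp=\varphi p$ for polynomials $p$. If $p_n\to h$ in $H^2$, then $Tp_n\to Th$ in $H^2$, and evaluations at points of $\mathbb D$ are continuous, so $Th=\varphi h$. Next, $\langle h,T^*k_\lambda\rangle=\varphi(\lambda)h(\lambda)$ gives $T^*k_\lambda=\overline{\varphi(\lambda)}k_\lambda$, hence $|\varphi(\lambda)|\le\|T\|$. Finally, multiplication by $\varphi$ has norm at most $\|\varphi\|_\infty$. $\square$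

Suppose $B^n=S$ with $n\ge2$. Then $B$ commutes with $B^n=S$, so $B$ is multiplication by some $\varphi\in H^\infty$, and $\varphi^n=z$. So $\varphi(0)=0$, and then $\varphi^n$ vanishes at $0$ to order at least $n\ge2$, whereas $z$ vanishes to order $1$. **The shift has no $n$-th root for any $n\ge2$.**

The argument has two parts: a root of $A$ commutes with $A$; and if everything commuting with $A$ is a function of $A$, then the order of vanishing at $0$ forbids roots. The smallness of the commutant is what counts. The right translation semigroup on $L^2(0,\infty)\cong L^2[0,1)\otimes\ell^2$ has $T(1)\cong I\otimes S$, the shift of infinite multiplicity, which therefore is embeddable. Its commutant is much larger.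

## 4. Finite matrices inside open sets, and why root sets are not closed

To handle categories we must know what an $s^\star$-open set contains. The next lemma says that membership in an open set can be guaranteed by looking at one finite matrix.

**Lemma 3.** Let $V$ be a nonempty $s^\star$-open subset of $C(H)$. There are a finite-dimensional subspace $F\ne\{0\}$, an operator $A_0\in B(F)$ with $\|A_0\|<1$ and with $\dim F$ distinct nonzero eigenvalues, and $\delta>0$, such that every $A'\in C(H)$ with
$$\|A'x-A_0x\|\le\delta\|x\|,\qquad \|A'^*x-A_0^*x\|\le\delta\|x\|\qquad(x\in F)\tag{1}$$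
belongs to $V$.

*Proof.* Pick $A\in V$. By the definition of $s^\star$, after rescaling, there are nonzero vectors $x_1,\dots,x_m$ with $\|x_i\|\le1$ and $\tau>0$ such that $V$ contains every $A'\in C(H)$ with $\|(A'-A)x_i\|<\tau$ and $\|(A'-A)^*x_i\|<\tau$ for $i\le m$. Let $F=\mathrm{span}\{x_i,Ax_i,A^*x_i:i\le m\}$ and let $P$ be the orthogonal projection onto $F$.

Choose $r<1$ with $1-r<\tau/4$; then $rPA|_F$ has norm at most $r$ and is within $\tau/4$ of $PA|_F$. In an orthonormal basis of $F$ in which $rPA|_F$ is upper triangular, change the diagonal entries slightly so that they become distinct and nonzero. If the change is less than $\min(\tau/4,1-r)$ in norm, we obtain $A_0$ with $\dim F$ distinct nonzero eigenvalues, $\|A_0\|<1$ and $\|A_0-PA|_F\|<\tau/2$.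

Since $Ax_i,A^*x_i\in F$, we have $PAx_i=Ax_i$, and the adjoint of $PA|_F$ in $B(F)$ maps $x_i$ to $PA^*x_i=A^*x_i$. Hence $\|A_0x_i-Ax_i\|<\tau/2$ and $\|A_0^*x_i-A^*x_i\|<\tau/2$. Let $\delta=\tau/4$. If $A'$ satisfies (1), then $\|A'x_i-Ax_i\|<\tau/4+\tau/2<\tau$, likewise for adjoints, so $A'\in V$. $\square$

In particular, $A_0\oplus R\in V$ for *every* contraction $R$ on $F^\perp$, since then both sides of (1) match exactly. The part of the operator on $F^\perp$ is ours to choose.

Here is a natural plan for square roots. For $M\in\mathbb N$ let
$$R_M=\{A\in C(H):\ A=B^2\text{ for some }B\text{ with }\|B\|\le M\}.$$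
The contractions with a square root are $\bigcup_MR_M$. One would like to show that each $R_M$ is closed with empty interior. For closedness take $A_n\to A$ in $s^\star$ with $A_n=B_n^2$, $\|B_n\|\le M$, and pass to a WOT limit $B$ of a subsequence of $(B_n)$. We would need $B_n^2\to B^2$, and the Rademacher example shows that this step can fail. It cannot be repaired, because of the following fact.

**Proposition 4.** The embeddable contractions are $s^\star$-dense in $C(H)$. More precisely, every nonempty open $V$ contains $T(1)$ for some strongly continuous semigroup of contractions.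

*Proof.* Take $F,A_0$ from Lemma 3. For $f\in L^2([0,1),F)$ extend $f$ to $(-\infty,1)$ by
$$f(s)=A_0^{-\lfloor s\rfloor}f(s-\lfloor s\rfloor),$$
so that $f(u-j)=A_0^{\,j}f(u)$ for $u<1$ and integers $j\ge0$. Put $(T(t)f)(s)=f(s-t)$ for $s\in[0,1)$.

*Semigroup.* We check that the extension of $T(t)f$ to $(-\infty,1)$ is again $s\mapsto f(s-t)$. For $s<0$ and $j=-\lfloor s\rfloor$, the extension of $T(t)f$ at $s$ is $A_0^{\,j}f(s+j-t)=f(s-t)$. Hence $T(r)T(t)=T(r+t)$.

*Contractivity.* For $0\le t\le1$, since $f(s-1)=A_0f(s)$,
$$\|T(t)f\|^2=\int_{-t}^{1-t}\|f\|^2=\int_0^{1-t}\|f(s)\|^2ds+\int_{1-t}^1\|A_0f(s)\|^2ds\le\|f\|^2,$$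
and larger $t$ follow from the semigroup law.

*Strong continuity.* If $f$ is continuous with compact support in $(0,1)$, then for small $t$ the function $T(t)f$ is the ordinary translate of $f$, and it converges to $f$ uniformly as $t\downarrow0$. Such $f$ are dense and the $T(t)$ are contractions, so $T(t)f\to f$ for all $f$.

*Conclusion.* $T(1)f(s)=f(s-1)=A_0f(s)$, so $T(1)=A_0\otimes I_{L^2[0,1)}$, which is unitarily equivalent to $A_0\oplus(A_0\otimes I_{\ell^2})$. Identify $F^\perp$ with $F\otimes\ell^2$. Then $A_0\oplus(A_0\otimes I_{\ell^2})$ lies in $V$ by the comment after Lemma 3, and it is $T(1)$ for a contraction semigroup on $H$. $\square$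

Taking $B=T(1/2)$ we see that $R_1$ is dense, hence so is every $R_M$. A copy on $H$ of the shift lies in no $R_M$, by Section 3. So **no $R_M$ is closed, and none is nowhere dense.** Finding many rootless operators does not help either: rootlessness is not an open condition, since operators with roots occur in every open set.

## 5. A linear condition that survives weak limits

The equation $B^2=A$ is lost in weak limits because it is quadratic in $B$. The equation $AB=BA$ is linear in $B$, and it survives. Let us see this first.

Suppose $A_n\to A$ in $s^\star$, $B_n\in\{A_n\}'$, $\|B_n\|\le1$ and $B_n\to B$ in WOT. For $x,y\in H$, since $A_n^*y\to A^*y$ and $A_nx\to Ax$ in norm,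
$$\langle A_nB_nx,y\rangle=\langle B_nx,A_n^*y\rangle\to\langle Bx,A^*y\rangle=\langle ABx,y\rangle,\qquad\langle B_nA_nx,y\rangle\to\langle BAx,y\rangle.\tag{2}$$
So $AB=BA$. Both halves of the $s^\star$ topology were used.

The shift tells us what to ask of the commutant: that its elements be functions of $A$. For a typical $A$ we ask for an approximate version, which will turn out to be open. Fix a dense sequence $(y_i)$ in $H$ and let $U_k$ be the set of $A\in C(H)$ such that for every $B\in\{A\}'$ with $\|B\|\le1$ there is a polynomial $p$ with
$$\|p\|_\infty\le1\quad\text{and}\quad|\langle(B-p(A))y_i,y_j\rangle|<\tfrac1k\quad(i,j\le k).\tag{3}$$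
The bound $\|p\|_\infty\le1$ is there on purpose: in Section 8 it lets us divide the polynomials by $z$ and still extract weak limits.

**Step 1: $U_k$ is open.** Suppose $A\in U_k$ and $A_n\to A$ in $s^\star$ with $A_n\notin U_k$. Choose $B_n\in\{A_n\}'$ with $\|B_n\|\le1$ for which no polynomial as in (3) exists. Pass to a subsequence with $B_n\to B$ in WOT; then $\|B\|\le1$, and $B\in\{A\}'$ by (2). As $A\in U_k$, some $p$ satisfies (3) for $A$ and $B$. Now
$$|\langle(B_n-p(A_n))y_i,y_j\rangle|\le|\langle(B_n-B)y_i,y_j\rangle|+|\langle(B-p(A))y_i,y_j\rangle|+|\langle(p(A)-p(A_n))y_i,y_j\rangle|.$$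
The first term tends to $0$ by WOT convergence, the third because $p(A_n)\to p(A)$ strongly, and the second is strictly below $1/k$. There are finitely many pairs $i,j\le k$, so for large $n$ the same $p$ works for $A_n$ and $B_n$, a contradiction.

It remains to show that $U_k$ is dense: every open set must contain a contraction whose commutant consists of weak limits of polynomials $p(A)$ with $\|p\|_\infty$ controlled.

## 6. Gluing a matrix to the shift

By Lemma 3 we must keep a given matrix $A_0$ on $F$, nearly, and may choose the rest. The shift has the right commutant, so the first candidate is $A_0\oplus S$ on $F\oplus H^2$. It fails. The projection $P_F$ commutes with it and has $(2,2)$ entry $0$. If $p_k(A_0\oplus S)\to P_F$ in WOT, then $p_k(S)\to0$ in WOT, so $p_k(\lambda)=\langle p_k(S)1,k_\lambda\rangle\to0$ for each $\lambda\in\mathbb D$. For an eigenvector $x$ of $A_0$ with eigenvalue $\lambda\in\mathbb D$ this gives $p_k(A_0)x=p_k(\lambda)x\to0$, while it should tend to $P_Fx=x$. The two summands do not know about each other. A small off-diagonal entry will tie the value on the eigenvector to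 the value $\varphi(\lambda)$ of the symbol on the shift part.

Let us see it for $\dim F=1$. Let $A_0=\lambda$ with $|\lambda|<1$, and on $\mathbb C\oplus H^2$ put $A_1(c\oplus h)=\lambda c\oplus(\varepsilon c+zh)$, with $\varepsilon>0$. (For $\lambda=0$ this is the weighted shift with weights $\varepsilon,1,1,\dots$ in the basis $1\oplus0,\,0\oplus1,\,0\oplus z,\dots$.) Take a commuting operator of the form $B(c\oplus h)=bc\oplus(cg+\varphi h)$. Comparing the $H^2$-components of $A_1B$ and $BA_1$ at $1\oplus 0$ gives $\varepsilon b+zg=\lambda g+\varepsilon\varphi$, that is, $(z-\lambda)g=\varepsilon(\varphi-b)$. Putting $z=\lambda$ forces $b=\varphi(\lambda)$, and then $g$ is determined too. The general case has the same form.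

**Lemma 5.** Let $F,A_0$ be as in Lemma 3 and $0<\varepsilon\le\sqrt{1-\|A_0\|^2}$. There is $A_1\in C(H)$ with $\|A_1x-A_0x\|\le\varepsilon\|x\|$ and $A_1^*x=A_0^*x$ for $x\in F$, such that every $B\in\{A_1\}'$ with $\|B\|\le1$ is the WOT-limit of a sequence $p_k(A_1)$ with $p_k$ polynomials, $\|p_k\|_\infty\le1$.

*Proof.*

**Step 1: construction of $A_1$.** Since $F^\perp$ is separable and infinite dimensional, identify it with $H^2$. Let $x_1,\dots,x_m$ be a basis of $F$ of eigenvectors, $A_0x_j=\lambda_jx_j$, so $|\lambda_j|\le\|A_0\|<1$. Let $f_1,\dots,f_m$ be the dual basis of functionals, $f_j(x_i)=\delta_{ij}$. Then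
$$f_j\circ(A_0-\lambda_j)=0,\tag{4}$$
because at $x_i$ it gives $(\lambda_i-\lambda_j)\delta_{ij}=0$. Let $\ell$ be the functional $f_1+\dots+f_m$ divided by its norm, so $\|\ell\|=1$ and $\ell(x_j)\ne0$ for all $j$. Define on $H=F\oplus H^2$
$$A_1=\begin{pmatrix}A_0&0\\\Gamma&S\end{pmatrix},\qquad\Gamma x=\varepsilon\,\ell(x)\cdot1 .$$

**Step 2: $A_1$ is a contraction close to $A_0$ on $F$.** Since the constant $1$ is orthogonal to $zH^2$,
$$\|A_1(x\oplus h)\|^2=\|A_0x\|^2+\varepsilon^2|\ell(x)|^2+\|h\|^2\le(\|A_0\|^2+\varepsilon^2)\|x\|^2+\|h\|^2\le\|x\|^2+\|h\|^2 .$$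
For $x\in F$ we have $\|A_1x-A_0x\|=\varepsilon|\ell(x)|\le\varepsilon\|x\|$. The adjoint is $A_1^*=\begin{pmatrix}A_0^*&\Gamma^*\\0&S^*\end{pmatrix}$, so $A_1^*x=A_0^*x$.

**Step 3: an element of the commutant is determined by its $(2,2)$ entry.** Let $B=\begin{pmatrix}C&D\\G&T\end{pmatrix}\in\{A_1\}'$. Comparing the entries of $A_1B=BA_1$ gives
$$A_0C=CA_0+D\Gamma,\quad A_0D=DS,\quad\Gamma C+SG=GA_0+T\Gamma,\quad\Gamma D+ST=TS.\tag{5}$$

*The entry $D$ vanishes.* Put $d=D1\in F$. The first equation of (5) at $x_j$ reads $(A_0-\lambda_j)Cx_j=\varepsilon\,\ell(x_j)\,d$. Apply $f_j$: by (4) the left side gives $0$, and $\varepsilon\ell(x_j)\ne0$, so $f_j(d)=0$. This holds for every $j$, so $d=0$. By the second equation $Dz^i=DS^i1=A_0^iD1=0$ for all $i$. Polynomials are dense in $H^2$, so $D=0$.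

*The entry $T$ is a multiplication.* The fourth equation now reads $ST=TS$. By Lemma 2, $T$ is multiplication by some $\varphi\in H^\infty$ with $\|\varphi\|_\infty=\|T\|\le\|B\|$.

*The entries $C$ and $G$ are determined by $\varphi$.* The first equation now says that $C$ commutes with $A_0$, whose eigenvalues are distinct; hence $Cx_j=c_jx_j$ for scalars $c_j$. The third equation at $x_j$ is $c_j\varepsilon\ell(x_j)+zGx_j=\lambda_jGx_j+\varepsilon\ell(x_j)\varphi$, that is,
$$(z-\lambda_j)\,Gx_j=\varepsilon\,\ell(x_j)(\varphi-c_j).$$
Evaluating at $z=\lambda_j\in\mathbb D$ gives $c_j=\varphi(\lambda_j)$, and therefore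
$$Gx_j=\varepsilon\,\ell(x_j)\frac{\varphi-\varphi(\lambda_j)}{z-\lambda_j}.$$
So two elements of $\{A_1\}'$ with the same $(2,2)$ entry are equal.

**Step 4: polynomial approximation.** Let $\|B\|\le1$, so $\|\varphi\|_\infty\le1$, and let $p_k$ be the Fejér means of $\varphi$. Then $\|p_k\|_\infty\le1$ and $p_k\to\varphi$ pointwise on $\mathbb D$. By von Neumann's inequality $\|p_k(A_1)\|\le1$, so after passing to a subsequence $p_k(A_1)\to B'$ in WOT, and $B'\in\{A_1\}'$ since the commutant is WOT-closed. As $A_1$ is lower triangular, the $(2,2)$ entry of $p_k(A_1)$ is $p_k(S)$, multiplication by $p_k$. For $h\in H^2$ the sequence $p_kh$ is bounded in $H^2$ and converges pointwise to $\varphi h$, hence weakly. So the $(2,2)$ entry of $B'$ is multiplication by $\varphi$, the same as for $B$. By Step 3, $B'=B$. $\square$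

**Proposition 6.** There is a co-meager set $\mathcal G\subset C(H)$ such that for each $A\in\mathcal G$, every $B\in\{A\}'$ with $\|B\|\le1$ is the WOT-limit of a sequence $p_k(A)$ with polynomials $p_k$, $\|p_k\|_\infty\le1$.

*Proof.* The sets $U_k$ are open by Section 5. They are dense: given a nonempty open $V$, take $F,A_0,\delta$ from Lemma 3 and $A_1$ from Lemma 5 with $\varepsilon\le\min(\delta,\sqrt{1-\|A_0\|^2})$. Then $A_1$ satisfies (1), so $A_1\in V$. By the last statement of Lemma 5, some polynomial satisfies (3) for any given $B\in\{A_1\}'$ with $\|B\|\le1$, so $A_1\in U_k$. Hence $\mathcal G=\bigcap_kU_k$ is co-meager. For $A\in\mathcal G$ and $B\in\{A\}'$ with $\|B\|\le1$, let $p_k$ be a polynomial as in (3) for $A\in U_k$. Then $\langle p_k(A)y_i,y_j\rangle\to\langle By_i,y_j\rangle$ for all $i,j$. The operators $p_k(A)$ are contractions and $(y_i)$ is dense, so $p_k(A)\to B$ in WOT. $\square$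

## 7. Dense range, approximate eigenvalues, and vanishing powers

For the shift, roots were excluded by evaluating at $0$. For a typical $A$ the substitute is that $A$ is not invertible but has dense range. Recall that $\lambda$ is an *approximate eigenvalue* of $A$ if there are unit vectors $x_m$ with $(A-\lambda)x_m\to0$; for instance each $\lambda\in\mathbb D$ is even an eigenvalue of $S^*$, with eigenvector $k_{\bar\lambda}$.

**Lemma 7.** The following properties of $A\in C(H)$ are $s^\star$-typical: (a) $A$ has dense range; (b) every $\lambda\in\mathbb D$ is an approximate eigenvalue of $A$, in particular $A$ is not invertible; (c) $A^n\to0$ and $A^{*n}\to0$ strongly.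

*Proof.* In each case we write the property as following from countably many dense open conditions. Let $(y_i)$ be dense in $H$, let $V$ be nonempty open, and take $F,A_0$ from Lemma 3.

(a) The set $\{A:\exists y,\ \|Ay-y_i\|<1/k\}$ is a union over $y$ of open sets. It is dense: $A_0\oplus I_{F^\perp}$ lies in $V$, and it is invertible because the eigenvalues of $A_0$ are nonzero. If $A$ lies in these sets for all $i,k$, its range is dense.

(b) For $\lambda\in\mathbb D$ the set $\{A:\exists x,\ \|x\|=1,\ \|(A-\lambda)x\|<1/k\}$ is open. It is dense: $A_0\oplus\lambda I_{F^\perp}$ lies in $V$ and has the eigenvalue $\lambda$. Intersect over $k$ and over $\lambda$ in a countable dense subset $\Lambda$ of $\mathbb D$. For arbitrary $\lambda\in\mathbb D$ choose $\lambda_j\in\Lambda$ with $\lambda_j\to\lambda$ and unit vectors $x_j$ with $\|(A-\lambda_j)x_j\|<1/j$; then $\|(A-\lambda)x_j\|\to0$. For $\lambda=0$ this shows that $A$ is not bounded below, hence not invertible.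

(c) The set $\{A:\exists n,\ \|A^ny_i\|<1/k\}$ is open, since $A\mapsto A^ny_i$ is $s^\star$-continuous on $C(H)$. It contains every $rA$ with $0<r<1$ and $A\in C(H)$, as $\|(rA)^n\|\le r^n$; and $rA\to A$ as $r\to1$, so it is dense. If $A$ lies in these sets for all $i,k$, then $A^ny_i\to0$ for each $i$, because $\|A^ny_i\|$ is decreasing in $n$. Since the $A^n$ are contractions and $(y_i)$ is dense, $A^n\to0$ strongly. The map $A\mapsto A^*$ is an $s^\star$-homeomorphism of $C(H)$, so $A^{*n}\to0$ strongly is typical too. $\square$

## 8. Dividing by $z$: proof of Theorem 1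

Let $A\in\mathcal G$ have properties (a) and (b) of Lemma 7. Such $A$ form a co-meager set; we show that they have no roots. Suppose $B^n=A$ with $n\ge2$ and $B\in B(H)$. Then $B\in\{A\}'$.

**Step 1: write $B=\beta I+AG$ with $\beta\in\mathbb C$ and $G\in\{A\}'$.** This replaces the expansion $\varphi=\varphi(0)+zg$ in $H^\infty$. Put $M=\|B\|$. We have $M>0$ since $A\ne0$ by (a). Proposition 6 applied to $B/M$ gives polynomials $p_k$ with $\|p_k\|_\infty\le M$ and $p_k(A)\to B$ in WOT. Write $p_k(z)=p_k(0)+zq_k(z)$ with $q_k$ a polynomial. On the unit circle $|q_k|=|p_k-p_k(0)|\le2M$, so $\|q_k\|_\infty\le2M$ by the maximum principle, and $\|q_k(A)\|\le2M$ by von Neumann. Pass to a subsequence with $p_k(0)\to\beta$ and $q_k(A)\to G$ in WOT. Then $G\in\{A\}'$, and letting $k\to\infty$ in $p_k(A)=p_k(0)I+Aq_k(A)$ gives $B=\beta I+AG$.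

**Step 2: $\beta=0$.** By the binomial theorem
$$A=B^n=\beta^nI+AL,\qquad L=\sum_{j=1}^n\binom nj\beta^{n-j}A^{j-1}G^j,$$
and $L$ commutes with $A$. So $\beta^nI=A(I-L)=(I-L)A$. If $\beta\ne0$, then $A$ is invertible, contradicting (b).

**Step 3: contradiction.** Now $B=AG$, so $A=B^n=A^nG^n$, that is,
$$(I-A^{n-1}G^n)A=0 .$$
The range of $A$ is dense, so $A^{n-1}G^n=I$. As $n\ge2$ and $A,G$ commute, $A\cdot A^{n-2}G^n=A^{n-2}G^n\cdot A=I$. So $A$ is invertible, again contradicting (b).

Hence the contractions with an $n$-th root for some $n\ge2$ lie in the complement of a co-meager set, which is meager. The statement on embeddability follows as in Section 1. $\blacksquare$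

## 9. The commutant of a typical contraction is $H^\infty$

We now replace weak limits of polynomials by actual functions of $A$. A contraction $A$ is *completely non-unitary* (c.n.u.) if it has no nonzero reducing subspace on which it is unitary. If $A^n\to0$ strongly, then $A$ is c.n.u., since on a unitary part norms would be preserved. For example, $S^*$ is c.n.u., and hence $S$ is too.

We use the Sz.-Nagy–Foiaş functional calculus (Sz.-Nagy–Foiaş, *Harmonic Analysis of Operators on Hilbert Space*, Ch. II.6 and III.2). For a c.n.u. contraction $A$ there is a contractive unital algebra homomorphism $H^\infty\to B(H)$, $\varphi\mapsto\varphi(A)$, extending the polynomial calculus, with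
$$\langle\varphi(A)x,y\rangle=\int_{\mathbb T}\varphi f_{x,y}\,dm\quad\text{for suitable } f_{x,y}\in L^1(\mathbb T),$$
where $\varphi$ on $\mathbb T$ denotes boundary values. It has the following continuity:
$$\sup_k\|\varphi_k\|_\infty<\infty,\ \ \varphi_k\to\varphi\text{ pointwise on }\mathbb D\quad\Longrightarrow\quad\varphi_k(A)\to\varphi(A)\text{ in WOT}.\tag{6}$$
It suffices to show $\int\varphi_kf\,dm\to\int\varphi f\,dm$ for $f\in L^1(\mathbb T)$. By boundedness and density, we may take $f=\bar z^{\,n}$ with $n\in\mathbb Z$. For $n<0$ both integrals vanish. For $n\ge0$ they are the $n$-th Taylor coefficients, and these converge by Cauchy's formula on $|z|=\frac12$ and dominated convergence. For $A=S$, applying (6) to Fejér means shows that $\varphi(S)$ is multiplication by $\varphi$.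

**Theorem 8.** For an $s^\star$-typical contraction $A$: $A^n\to0$ and $A^{*n}\to0$ strongly, and $\varphi\mapsto\varphi(A)$ is an isometric algebra isomorphism of $H^\infty(\mathbb D)$ onto $\{A\}'$.

*Proof.* Let $A\in\mathcal G$ satisfy (a)–(c) of Lemma 7. By (c), $A$ is c.n.u., so $\varphi(A)$ is defined. It commutes with $A$, because $\varphi\cdot z=z\cdot\varphi$, and $\|\varphi(A)\|\le\|\varphi\|_\infty$.

**Step 1: the map is isometric.** Let $\lambda\in\mathbb D$ and, by (b), choose unit vectors $x_m$ with $(A-\lambda)x_m\to0$. Write $\varphi-\varphi(\lambda)=g\cdot(z-\lambda)$. The function $g$ is holomorphic on $\mathbb D$ and bounded, since $|z-\lambda|$ is bounded below away from $\lambda$. Then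
$$(\varphi(A)-\varphi(\lambda))x_m=g(A)(A-\lambda)x_m\to0,\tag{7}$$
so $|\varphi(\lambda)|\le\|\varphi(A)\|$. Taking the supremum over $\lambda$ gives $\|\varphi\|_\infty\le\|\varphi(A)\|$. In particular the map is injective.

**Step 2: the map is onto.** By scaling, let $B\in\{A\}'$ with $\|B\|\le1$, and take $p_k$ from Proposition 6. By Montel's theorem, along a subsequence $p_k\to\varphi$ pointwise on $\mathbb D$ with $\|\varphi\|_\infty\le1$. By (6), $p_k(A)\to\varphi(A)$ in WOT along it. Since also $p_k(A)\to B$, we get $B=\varphi(A)$. $\square$

## 10. Idempotents, compact operators, and compositional factors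

**Corollary 9.** For an $s^\star$-typical contraction $A$:

1. $\{A\}'$ is commutative. The only idempotents commuting with $A$ are $0$ and $I$; hence $A$ is irreducible and is not similar to any nontrivial direct sum.
2. No nonzero compact and no nonzero quasinilpotent operator commutes with $A$.
3. If $A=\psi(B)$ with $B$ a c.n.u. contraction and $\psi\in H^\infty$, $\|\psi\|_\infty\le1$, then $\psi$ is a Möbius automorphism of $\mathbb D$ and $B=\psi^{-1}(A)$.

*Proof.* Let $A$ be as in the proof of Theorem 8.

**Part 1.** $H^\infty$ is commutative, so $\{A\}'$ is. An idempotent in $\{A\}'$ is $\varphi(A)$ with $\varphi^2=\varphi$. Then $\varphi$ is continuous with values in $\{0,1\}$ on the connected set $\mathbb D$, so $\varphi$ is $0$ or $1$. The orthogonal projection onto a reducing subspace is an idempotent commuting with $A$, so $A$ is irreducible. If $XAX^{-1}=A'\oplus A''$ on a sum of two nonzero spaces, then $X^{-1}(I\oplus0)X$ would be a nontrivial idempotent commuting with $A$.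

**Part 2.** Such an operator is $\varphi(A)$ for some $\varphi\in H^\infty$. By (7) each $\varphi(\lambda)$, $\lambda\in\mathbb D$, is an approximate eigenvalue of $\varphi(A)$, so $\varphi(\mathbb D)\subset\sigma(\varphi(A))$. The spectrum of a compact operator is countable, and that of a quasinilpotent operator is $\{0\}$. So $\varphi(\mathbb D)$ is countable, and by the open mapping theorem $\varphi$ is a constant $c$. On the infinite dimensional space $H$ the operator $cI$ is compact or quasinilpotent only if $c=0$.

**Part 3.** We find an inverse for $\psi$ under composition. The operator $B$ commutes with $\psi(B)=A$, so by Theorem 8 $B=\varphi(A)$ with $\|\varphi\|_\infty=\|B\|\le1$.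

*$\varphi$ is not constant.* Otherwise $B=cI$, with $|c|<1$ because $B$ is c.n.u. Writing $\psi-\psi(c)=g\cdot(z-c)$ with $g\in H^\infty$, we get $A-\psi(c)I=g(B)(B-cI)=0$. So $A$ is scalar, which is impossible because by (b) its spectrum contains $\mathbb D$. By the maximum principle, $\varphi(\mathbb D)\subset\mathbb D$.

*$\psi\circ\varphi=z$.* Let $p_k$ be the Fejér means of $\psi$. Since the calculus of $A$ is a homomorphism, $p_k(B)=p_k(\varphi(A))=(p_k\circ\varphi)(A)$. By (6) for $B$, the left side tends to $\psi(B)=A$ in WOT. By (6) for $A$, the right side tends to $(\psi\circ\varphi)(A)$, as $p_k\circ\varphi\to\psi\circ\varphi$ pointwise and boundedly. So $(\psi\circ\varphi)(A)=A$, and injectivity gives $\psi\circ\varphi=z$. In particular $\psi$ is nonconstant, so it maps $\mathbb D$ into $\mathbb D$.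

*$\varphi$ is an automorphism.* Let $\rho(z,w)=\left|\frac{z-w}{1-\bar wz}\right|$ be the pseudohyperbolic metric. By the Schwarz–Pick lemma, holomorphic maps $\mathbb D\to\mathbb D$ do not increase $\rho$, and equality at one pair of distinct points makes the map a Möbius automorphism. Here
$$\rho(z,w)=\rho(\psi(\varphi(z)),\psi(\varphi(w)))\le\rho(\varphi(z),\varphi(w))\le\rho(z,w),$$
so equality holds throughout and $\varphi$ is an automorphism. Hence $\psi=\varphi^{-1}$ is an automorphism and $B=\varphi(A)=\psi^{-1}(A)$. $\square$
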